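# Finitely many homotopy classes below a bound on $\int_{\mathbb S^m}|D^mf|$

## 1. The potential of a map and the size of its lift

Let $m\ge 2$, and let $\mathcal N\subset\mathbb R^\nu$ be a smooth compact connected manifold without boundary, embedded in a Euclidean space, with the induced metric. Let $p:\tilde{\mathcal N}\to\mathcal N$ be its universal covering with the pulled-back metric, so that $p$ is a local isometry. Since $m\ge2$, the sphere $\mathbb S^m$ is simply connected, and every continuous $f:\mathbb S^m\to\mathcal N$ has a lift $\tilde f:\mathbb S^m\to\tilde{\mathcal N}$, that is, $f=p\circ\tilde f$.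

To a continuous map $f$ with integrable weak derivative we attach a function on the sphere, its *potential*:
$$V_f(x)=\int_{\mathbb S^m}\frac{|Df(y)|}{d(x,y)^{m-1}}\,dy,\qquad x\in\mathbb S^m, \tag{1}$$
where $d$ is the geodesic distance on $\mathbb S^m$. The proof in these notes turns on the following fact.

**Lemma 1.** If $f\in(\mathcal C\cap W^{1,1})(\mathbb S^m,\mathcal N)$ and $\sup_xV_f(x)\le b$, then $\operatorname{diam}_{\tilde{\mathcal N}}\tilde f(\mathbb S^m)\le Cb$, where $C$ depends only on $m$.

The reason can be seen at once. In polar coordinates around $x$ the volume element is about $t^{m-1}\,dt\,d\omega$, and the weight $d(x,y)^{1-m}$ cancels $t^{m-1}$. So $V_f(x)$ is roughly the integral, over all directions $\omega$, of the length of the curve $t\mapsto f(\exp_x(t\omega))$. Lengths are the same in $\mathcal N$ and in $\tilde{\mathcal N}$. Hence $V_f(x)$ controls, on average, the distance from $\tilde f(x)$ to the other values of $\tilde f$. The proof is in Section 6.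

Here is the potential at work on a map that other quantities do not see. Fix a nondecreasing $\theta\in C^\infty(\mathbb R,[0,1])$ with $\theta=0$ on $(-\infty,\frac14]$ and $\theta=1$ on $[\frac34,\infty)$. For $0<\varepsilon<1/e$ put
$$\ell=\log\tfrac1\varepsilon\ge1,\qquad T(z)=\theta\Big(\frac{\log(1/|z|)}{\ell}\Big),\quad z\in\mathbb R^m. \tag{2}$$
Let $c:[0,1]\to\mathcal N$ be a smooth path. The map $u=c\circ T$ on the annulus $\varepsilon\le|z|\le1$ runs through the path $c$ once, slowly on a logarithmic scale; we call it a *neck*. Since $|DT|\le C\ell^{-1}|z|^{-1}$,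
$$\int_{\varepsilon\le|z|\le1}|Du|^m\,dz\le C_c\,\ell^{-m}\int_{\varepsilon\le|z|\le1}|z|^{-m}\,dz= C_c'\,\ell^{1-m}\longrightarrow0\qquad(\varepsilon\to0).$$
However long $c$ is, the conformal energy $\int|Du|^m$ of the neck can be made as small as we like. The (flat) potential at the center behaves differently: as $u$ is radial,
$$\int_{\varepsilon\le|z|\le1}\frac{|Du(z)|}{|z|^{m-1}}\,dz=|\mathbb S^{m-1}|\int_\varepsilon^1\Big|\frac{d}{dr}\,c(T(r))\Big|\,dr=|\mathbb S^{m-1}|\cdot\operatorname{length}(c).$$
The potential reads off the length of the path, whatever $\varepsilon$ is.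

What is this for? In "Estimates by gap potentials of free homotopy decompositions of critical Sobolev maps", arXiv:1811.01706 (2018), Jean Van Schaftingen asks: for $m\ge2$ and $\lambda>0$, do the maps $f\in(\mathcal C\cap W^{m,1})(\mathbb S^m,\mathcal N)$ with $\int_{\mathbb S^m}|D^mf|\le\lambda$ belong to finitely many free homotopy classes? The answer is yes. The plan is: the bound on $D^mf$ bounds $V_f$; by Lemma 1 the lift then stays in a fixed compact subset of the simply connected space $\tilde{\mathcal N}$; and there a compactness argument leaves only finitely many classes.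

## 2. Free homotopy classes, deck transformations, and the theorems

**Conventions.** $W^{m,1}$ is the space of maps whose weak derivatives up to order $m$ are integrable. $D^k$ is the iterated covariant derivative on $\mathbb S^m$ and $|\cdot|$ is the Euclidean (Hilbert–Schmidt) norm. $C$ denotes constants depending only on $m$, unless other dependences are indicated, and may change from line to line. $\mathcal N$ is compact, smooth and without boundary, embedded in $\mathbb R^\nu$ with the induced metric; manifolds with boundary are treated in Remark 12. Nothing is assumed on the action of $\pi_1(\mathcal N)$ on $\pi_m(\mathcal N)$.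

**Homotopy.** Two continuous maps $\mathbb S^m\to\mathcal N$ are freely homotopic if they are joined by a homotopy, with no base point fixed. If $X$ is simply connected, free homotopy classes of maps $\mathbb S^m\to X$ are the elements of $\pi_m(X)$, and no base point need be mentioned. Let $\mathcal N$ be connected and let $\Gamma\cong\pi_1(\mathcal N)$ be the deck group of $p$. It acts on $\pi_m(\tilde{\mathcal N})\cong\pi_m(\mathcal N)$ by composition, $\gamma[u]=[\gamma\circ u]$, and this is the usual action of $\pi_1$ on $\pi_m$. For $m\ge 2$,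
$$\{\text{free homotopy classes of maps }\mathbb S^m\to\mathcal N\}\ \longleftrightarrow\ \{\Gamma\text{-orbits in }\pi_m(\tilde{\mathcal N})\}. \tag{3}$$
Indeed every map lifts. If $p\circ u$ and $p\circ u'$ are freely homotopic, lift the homotopy starting at $u$; it ends at a lift of $p\circ u'$, which is $\gamma\circ u'$ for some $\gamma\in\Gamma$. Conversely, if $u'$ is homotopic to $\gamma\circ u$, then applying $p$ shows that $p\circ u'$ is homotopic to $p\circ u$.

For example, let $m=2$ and $\mathcal N=\mathbb{RP}^2$. Then $\tilde{\mathcal N}=\mathbb S^2$, $\pi_2(\mathbb S^2)=\mathbb Z$, and the nontrivial deck transformation is the antipodal map, of degree $-1$. So the orbits are $\{d,-d\}$, and the free classes are labelled by $|d|$.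

**Lorentz norms.** For a measurable $g\ge0$, the decreasing rearrangement is $g^*(t)=\inf\{s\ge0:|\{g>s\}|\le t\}$, and
$$\|g\|_{L^{m,q}}=\Big(\int_0^\infty\big(t^{1/m}g^*(t)\big)^q\frac{dt}t\Big)^{1/q}.$$
For $q=m$ this is the $L^m$ norm. As an example take $g(z)=|z|^{-1}$ on $\mathbb R^m$. As $|\{g>s\}|=\omega_ms^{-m}$ with $\omega_m=|B_1|$, we get $g^*(t)=(t/\omega_m)^{-1/m}$. So $t^{1/m}g^*(t)$ is constant, and $\|g\|_{L^{m,q}}=\infty$ for all $q<\infty$, with a logarithmic divergence at both ends.

**Theorem 2.** For every $\mathcal N$, $m\ge2$, $\lambda>0$, the set $\{f\in(\mathcal C\cap W^{m,1})(\mathbb S^m,\mathcal N):\int_{\mathbb S^m}|D^mf|\le\lambda\}$ meets only finitely many free homotopy classes.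

**Theorem 3.** Let $m\ge2$ and $a,b<\infty$. The maps $f\in(\mathcal C\cap W^{1,1})(\mathbb S^m,\mathcal N)$ with
$$\text{(H1)}\ \int_{\mathbb S^m}|Df|^m\le a,\qquad\qquad\text{(H2)}\ \sup_{x\in\mathbb S^m}\int_{\mathbb S^m}\frac{|Df(y)|}{d(x,y)^{m-1}}\,dy\le b$$
meet only finitely many free homotopy classes. In particular this holds for $\{f\in\mathcal C\cap W^{1,1}:\|Df\|_{L^{m,1}}\le\lambda\}$.

The third theorem is not needed for the question. It shows that the exponents are sharp.

**Theorem 4.** Let $m\ge2$ and let $\mathcal N$ be connected. For $1<q\le m$ and integers $1\le k\le m-1$ the following are equivalent: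

* (a$_q$) for all $\lambda$, $\{f\in(\mathcal C\cap W^{1,1})(\mathbb S^m,\mathcal N):\|Df\|_{L^{m,q}}\le\lambda\}$ meets finitely many free homotopy classes;
* (a$'_k$) for all $\lambda$, $\{f\in(\mathcal C\cap W^{k,m/k})(\mathbb S^m,\mathcal N):\int|D^kf|^{m/k}\le\lambda\}$ meets finitely many free homotopy classes;
* (b) for all $n\in\mathbb N$ and $\alpha_1,\dots,\alpha_n\in\pi_m(\tilde{\mathcal N})$, the set $\{\sum_i\gamma_i\alpha_i:\gamma_i\in\Gamma\}$ meets finitely many $\Gamma$-orbits.

For every $m\ge2$, (b) fails for $\mathcal N=(\mathbb S^1\times\mathbb S^{2m-1})\#(\mathbb S^m\times\mathbb S^m)$.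

The case $q=1$ and the case $k=m$, which are excluded in Theorem 4, are the ones where Theorems 3 and 2 give finiteness for every $\mathcal N$.

## 3. Circles, spheres, and conformal energy

**The circle.** For $m=1$ finiteness is a known result, and the proof is short. Let $f:\mathbb S^1\to\mathcal N$ be continuous and in $W^{1,1}$, of length $L=\int|Df|\le\lambda$. If $L=0$, $f$ is constant. If $L>0$, put $s(t)=\frac{2\pi}L\int_0^t|Df|$. Then $s$ induces a monotone map $\mathbb S^1\to\mathbb S^1$ of degree one, homotopic to the identity, and $f=h\circ s$ with $h$ Lipschitz of constant $\lambda/2\pi$. By Arzelà–Ascoli such $h$ form a compact set, and homotopy classes are open in the uniform topology, so only finitely many classes occur. For $m\ge2$ we cannot reparametrize a map to make it Lipschitz. A bounded $W^{m,1}$ norm allows concentration at points.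

**The target $\mathbb S^m$.** For smooth $f:\mathbb S^m\to\mathbb S^m$ with singular values $\sigma_1,\dots,\sigma_m$ of $Df$, the arithmetic–geometric inequality gives
$$|\det Df|=\prod_i\sigma_i\le\Big(\frac1m\sum_i\sigma_i^2\Big)^{m/2}=m^{-m/2}|Df|^m .$$
Integrating, $|\deg f|\le m^{-m/2}|\mathbb S^m|^{-1}\int|Df|^m$, with equality for the identity. Here a bound on the conformal energy $\int|Df|^m$ alone leaves finitely many classes.

**The first approach, and where it stops.** The last example suggests using only $\int|Df|^m\le a$, which a $W^{m,1}$ bound does give (Lemma 7). We shall prove (Proposition 9) that under this bound $f$ extends continuously, with values in $\mathcal N$, to the ball $\overline{\mathbb B}^{m+1}$ with boundedly many small balls $D_1,\dots,D_l$ removed, in such a way that the restriction to each $\partial D_j$ lies in one of finitely many free homotopy classes. So $f$ is made of boundedly many bubbles from a finite list. Does this leave finitely many classes for $f$?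

It does not, in general, and this is the exact point. Choose for each free class in the list a lift with class $\alpha\in\pi_m(\tilde{\mathcal N})$. Lifting the extension shows that the class of $f$ is the orbit of
$$\gamma_1\alpha_1+\dots+\gamma_l\alpha_l,\qquad\gamma_j\in\Gamma,$$
where the $\alpha_j$ range over a finite set, but nothing is known about the $\gamma_j$. These record along which paths the bubbles are connected, and the neck in Section 1 shows that paths of any length cost arbitrarily little conformal energy. Theorem 4 turns this into actual examples: for some $\mathcal N$ and $\alpha$ the classes $\alpha+t^k\alpha$ lie in infinitely many $\Gamma$-orbits, and all of them have representatives with $\int|Df|^m$ below one bound.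

**How to get past this point.** Apply the bubble decomposition to the lift $\tilde f$ and not to $f$. The target $\tilde{\mathcal N}$ is simply connected, so there are no $\gamma_j$. The price is that $\tilde{\mathcal N}$ need not be compact, and the compactness argument needs the image in a compact set that is the same for all $f$. This is what Lemma 1 provides, and what the neck computation makes plausible: long necks are visible in $V_f$.

## 4. From $\int|D^mf|$ to energy and potential

**Lemma 5.** Let $1\le k\le m$, $1\le s<\infty$, $\|u\|_{W^{k,s}}=\sum_{j\le k}\|D^ju\|_{L^s(\mathbb S^m)}$. For every $\varepsilon>0$ there is $C_\varepsilon$ with $\|u\|_{W^{k-1,s}}\le\varepsilon\|u\|_{W^{k,s}}+C_\varepsilon\|u\|_{L^s}$. Consequently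
$$\|u\|_{W^{k,s}}\le C\big(\|D^ku\|_{L^s}+\|u\|_{L^s}\big). \tag{4}$$

**Proof.** If the first claim fails for some $\varepsilon$, there are $u_i$ with $\|u_i\|_{W^{k-1,s}}=1$ and $\varepsilon\|u_i\|_{W^{k,s}}+i\|u_i\|_{L^s}<1$. They are bounded in $W^{k,s}$, so by Rellich's theorem a subsequence converges in $W^{k-1,s}$ to some $u$, with $\|u\|_{W^{k-1,s}}=1$. But $\|u_i\|_{L^s}<1/i\to0$, so $u=0$, a contradiction. For (4), take $\varepsilon=\frac12$ in
$$\|u\|_{W^{k,s}}=\|D^ku\|_{L^s}+\|u\|_{W^{k-1,s}}\le\|D^ku\|_{L^s}+\tfrac12\|u\|_{W^{k,s}}+C\|u\|_{L^s}$$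
and absorb the middle term. $\square$

**Lemma 6 (Hardy).** For $u\in W^{m-1,1}(\mathbb R^m)$ with compact support,
$$\int_{\mathbb R^m}\frac{|u|}{|z|^{m-1}}\,dz\le\frac1{(m-1)!}\int_{\mathbb R^m}|D^{m-1}u|\,dz .$$

**Proof.** Mollifications of $u$ converge in $W^{m-1,1}$ and, along a subsequence, almost everywhere. So by Fatou's lemma on the left side we may take $u\in C_c^\infty$. For $0\le j\le m-2$, integrating along the ray from $r\omega$ to infinity,
$$|D^ju(r\omega)|\le\int_r^\infty|D^{j+1}u(s\omega)|\,ds .$$
Let $1\le k\le m-1$. Multiply by $r^{m-1-k}$, integrate over $r$, and use Fubini: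
$$\int_0^\infty r^{m-1-k}|D^ju(r\omega)|\,dr\le\int_0^\infty|D^{j+1}u(s\omega)|\int_0^sr^{m-1-k}\,dr\,ds=\frac1{m-k}\int_0^\infty s^{m-k}|D^{j+1}u(s\omega)|\,ds .$$
Integrating over $\omega\in\mathbb S^{m-1}$ and noting $s^{m-k}=s^{m-1}s^{1-k}$,
$$\int|D^ju|\,|z|^{-k}\,dz\le\frac1{m-k}\int|D^{j+1}u|\,|z|^{1-k}\,dz .$$
Apply this successively with $k=m-1-j$, $j=0,1,\dots,m-2$. The weights go from $|z|^{1-m}$ to $|z|^0$, and the factors $\frac1{j+1}$ multiply to $\frac1{(m-1)!}$. $\square$

**Lemma 7.** If $f\in W^{m,1}(\mathbb S^m,\mathcal N)$ and $\int|D^mf|\le\lambda$, then (H1) and (H2) hold with $a,b$ depending only on $m,\mathcal N,\lambda$.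

**Proof.** **Step 1: the full norm.** Since $\mathcal N$ is bounded, $\|f\|_{L^1}\le C_{\mathcal N}$, and (4) gives $\|f\|_{W^{m,1}}\le\lambda':=C(\lambda+C_{\mathcal N})$.

**Step 2: (H1).** In finitely many charts the first derivatives of $f$ are bounded in $W^{m-1,1}$. In dimension $m$ the embedding $W^{1,s}\subset L^{s^*}$ with $\frac1{s^*}=\frac1s-\frac1m$, $1\le s<m$, takes $s=\frac mj$ to $\frac m{j-1}$ for $2\le j\le m$. Hence $W^{m-1,1}\subset W^{m-2,m/(m-1)}\subset\dots\subset W^{1,m/2}\subset L^m$, and $\|Df\|_{L^m}\le C\lambda'$.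

**Step 3: (H2).** This is where Hardy's inequality enters. Fix $x$, identify $T_x\mathbb S^m$ with $\mathbb R^m$, and let $h=f\circ\exp_x$ on $\{|z|\le2\}$. For different $x$ these charts differ by rotations of $\mathbb S^m$, so all constants below are independent of $x$. As $2<\pi$, the metric in this chart, its inverse, the Christoffel symbols and all their derivatives are bounded. So
$$|\partial^kh|\le C\sum_{1\le i\le k}|D^if|\circ\exp_x\quad(1\le k\le m),\qquad|Df|\circ\exp_x\le C|\partial h| ,$$
volumes are comparable, and $d(x,\exp_xz)=|z|$. Let $\chi\in C_c^\infty(B_2)$, $\chi=1$ on $B_1$. Lemma 6 applied to $u=\chi\,\partial_ih$, for each $i$, gives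
$$\int_{d(x,y)<1}\frac{|Df(y)|}{d(x,y)^{m-1}}\,dy\le C\sum_i\int\frac{|\chi\,\partial_ih|}{|z|^{m-1}}\,dz\le C\sum_{1\le k\le m}\int_{B_2}|\partial^kh|\,dz\le C\lambda' .$$
On $\{d(x,y)\ge1\}$ the weight is at most $1$, and the integral is at most $\int|Df|\le\lambda'$. $\square$

**Remark.** Suppose another convention $\mathcal D^mf$ for the $m$-th derivative is used, with $|D^mf|\le C\big(|\mathcal D^mf|+\sum_{j<m}|D^jf|\big)$ (same principal part up to lower order terms). Then $\|f\|_{W^{m,1}}\le C\|\mathcal D^mf\|_{L^1}+C\|f\|_{W^{m-1,1}}$, and Lemma 5 with $\varepsilon$ small absorbs the last norm: $\|f\|_{W^{m,1}}\le C(\|\mathcal D^mf\|_{L^1}+\|f\|_{L^1})$. So Lemma 7 and Theorem 2 hold unchanged.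

## 5. From the Lorentz norm $L^{m,1}$ to energy and potential

**Lemma 8.** If $\|Df\|_{L^{m,1}}\le\lambda$, then (H1) holds with $a=\lambda^m$ and (H2) with $b=C\lambda$.

**Proof.** Let $g=|Df|$. The set $\{d(x,\cdot)^{1-m}>s\}$ is a geodesic ball of radius $s^{-1/(m-1)}$ (or all of $\mathbb S^m$), of volume at most $Cs^{-m/(m-1)}$. So $(d(x,\cdot)^{1-m})^*(t)\le Ct^{-(m-1)/m}$. The Hardy–Littlewood rearrangement inequality $\int g\phi\le\int g^*\phi^*$ gives
$$\int_{\mathbb S^m}\frac{g(y)}{d(x,y)^{m-1}}\,dy\le C\int_0^\infty g^*(t)\,t^{1/m}\,\frac{dt}t\le C\lambda .$$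
For (H1), monotonicity of $g^*$ gives
$$m\,t^{1/m}g^*(t)=g^*(t)\int_0^ts^{1/m-1}\,ds\le\int_0^ts^{1/m-1}g^*(s)\,ds\le\lambda .$$
So $(g^*)^{m-1}\le(\lambda/m)^{m-1}t^{-(m-1)/m}$, and $\int g^m=\int(g^*)^m\,dt\le(\lambda/m)^{m-1}\int g^*t^{-(m-1)/m}\,dt\le\lambda^m$. $\square$

By Lemmas 7 and 8, Theorem 2 and the last claim of Theorem 3 follow from the first claim of Theorem 3.

## 6. The potential bounds the diameter of the lift

We prove Lemma 1. The metric of $\tilde{\mathcal N}$ is complete, since geodesics of the compact manifold $\mathcal N$ are defined for all times and lift. Let $\tilde d$ and $d_{\mathcal N}$ be the geodesic distances of $\tilde{\mathcal N}$ and $\mathcal N$.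

**Step 1: restriction to rays.** We show that $f$ restricted to almost every ray from $x$ is a curve to which calculus applies. Fix $x$ and use polar coordinates $y=\exp_x(t\omega)$, $0<t<\pi$, $\omega\in\mathbb S^{m-1}$, $dy=\sin^{m-1}t\,dt\,d\omega$. In these coordinates $f$ is continuous and in $W^{1,1}_{loc}$ on the cylinder $(0,\pi)\times\mathbb S^{m-1}$. By mollification choose smooth $\mathbb R^\nu$-valued $f_j$ converging to $f$ locally uniformly and in $W^{1,1}_{loc}$. By Fubini, for a subsequence and almost every $\omega$, $\partial_tf_j(\cdot,\omega)\to\partial_tf(\cdot,\omega)$ in $L^1_{loc}(0,\pi)$. Passing to the limit in $f_j(t,\omega)-f_j(s,\omega)=\int_s^t\partial_tf_j(\tau,\omega)\,d\tau$ we find that, for such $\omega$, the curve $c_\omega(t)=f(\exp_x(t\omega))$ is locally absolutely continuous. Its speed satisfies $|\dot c_\omega(t)|\le|Df|(\exp_x(t\omega))$ for almost every $t$, for almost every $\omega$, since $\partial_t$ is differentiation in a unit direction.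

**Step 2: lengths upstairs.** We claim that for an absolutely continuous curve $c:[s,t]\to\mathcal N\subset\mathbb R^\nu$ and a continuous lift $\tilde c$,
$$\tilde d(\tilde c(s),\tilde c(t))\le\int_s^t|\dot c(\tau)|\,d\tau . \tag{5}$$
Let $\eta>0$. First, there is $\delta_0>0$ with $d_{\mathcal N}(y,y')\le(1+\eta)|y-y'|$ whenever $|y-y'|\le\delta_0$. Otherwise there are violating pairs $y_i,y_i'$ with $|y_i-y_i'|\to0$, converging along a subsequence to a common limit $y$; but near $y$ the manifold is a graph over a ball of $T_y\mathcal N$ of a map with arbitrarily small derivative, so lifting the straight segment between the projections of $y_i,y_i'$ to the graph gives a path in $\mathcal N$ of length at most $(1+\eta)|y_i-y_i'|$. Second, if $\tilde d(\tilde y,\tilde y')$ is less than the injectivity radius of $\mathcal N$, then $\tilde d(\tilde y,\tilde y')=d_{\mathcal N}(p\tilde y,p\tilde y')$, because a minimizing geodesic from $\tilde y$ to $\tilde y'$ projects to a geodesic shorter than the injectivity radius, which is minimizing. Now subdivide $[s,t]$ at $s=t_0<\dots<t_N=t$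 so finely that both facts apply to consecutive points. Then
$$\tilde d(\tilde c(s),\tilde c(t))\le\sum_id_{\mathcal N}(c(t_{i-1}),c(t_i))\le(1+\eta)\sum_i|c(t_i)-c(t_{i-1})|\le(1+\eta)\int_s^t|\dot c| .$$
Let $\eta\to0$.

**Step 3: averaging over directions.** Apply (5) to $c_\omega$ on $[s,t]$ with the lift $\tilde f(\exp_x(\cdot\,\omega))$, and let $s\to0$, using the continuity of $\tilde f$ at $x$. For almost every $\omega$ and all $t\le\pi/2$,
$$\tilde d\big(\tilde f(x),\tilde f(\exp_x(t\omega))\big)\le\int_0^{\pi/2}|Df|(\exp_x(s\omega))\,ds .$$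
Multiply by $\sin^{m-1}t\le1$ and integrate over $t\in(0,\pi/2)$ and $\omega$. On the right write $ds\,d\omega=\sin(d(x,y))^{1-m}\,dy$ and use $\sin s\ge2s/\pi$:
$$\int_{B(x,\pi/2)}\tilde d(\tilde f(x),\tilde f(y))\,dy\le\frac\pi2\int_{B(x,\pi/2)}\frac{|Df(y)|}{\sin(d(x,y))^{m-1}}\,dy\le\Big(\frac\pi2\Big)^mb . \tag{6}$$

**Step 4: from averages to all pairs of points.** Let $d(x,x')\le\pi/3$. The open ball $B$ of radius $\pi/3$ about the midpoint of $x,x'$ lies in $B(x,\pi/2)\cap B(x',\pi/2)$, since $\frac\pi6+\frac\pi3=\frac\pi2$. Let $v_m$ be its volume. Averaging $\tilde d(\tilde f(x),\tilde f(x'))\le\tilde d(\tilde f(x),\tilde f(y))+\tilde d(\tilde f(y),\tilde f(x'))$ over $y\in B$ and using (6) for $x$ and $x'$ gives $\tilde d(\tilde f(x),\tilde f(x'))\le2(\pi/2)^mb/v_m$. Any two points of $\mathbb S^m$ are at distance at most $\pi$, so they are joined by three such steps, and $\operatorname{diam}\tilde f(\mathbb S^m)\le6(\pi/2)^mb/v_m$. $\square$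

## 7. Decomposition into boundedly many bubbles

We recall some hyperbolic geometry. The half-space $H=\mathbb R^m\times(0,\infty)$ with the metric $(|dx|^2+dr^2)/r^2$, and the ball $\mathbb B^{m+1}$ with $4|dy|^2/(1-|y|^2)^2$, are two models of hyperbolic space. Möbius transformations carrying one onto the other are isometries. Closed hyperbolic balls are closed Euclidean balls contained in $H$, respectively in $\mathbb B^{m+1}$ (with other centers and radii). The volume element of $H$ is $dx\,dr/r^{m+1}$, and the sphere of hyperbolic radius $R$ is a round sphere of radius $\sinh R$.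

**Proposition 9.** Let $m\ge2$, $M\subset\mathbb R^n$ a closed embedded smooth submanifold, $K\subset M$ compact, $\Lambda<\infty$. There are $k_0\in\mathbb N$ and a finite set $\mathcal G\subset\mathcal C(\mathbb S^m,M)$, depending only on $m,M,K,\Lambda$, with the following property. For every $F\in\mathcal C(\mathbb S^m,K)\cap W^{1,m}$ with $\int|DF|^m\le\Lambda$ there are disjoint closed balls $D_1,\dots,D_l$, $0\le l\le k_0$, in the open ball $\mathbb B^{m+1}$, and a continuous $\Psi:W:=\overline{\mathbb B}^{m+1}\setminus\bigcup_j\operatorname{int}D_j\to M$ such that $\Psi|_{\mathbb S^m}=F$ and each $\Psi\circ e_j$ is homotopic to an element of $\mathcal G$. Here $e_j:\mathbb S^m\to\partial D_j$ is an orientation-preserving diffeomorphism.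

The idea is to extend $F$ into the ball by averaging. The averages are close to $K$ except on a set that has bounded hyperbolic volume. We cut this set out by boundedly many hyperbolic balls of bounded radius. On their boundaries the extension is Lipschitz with a fixed constant, so Arzelà–Ascoli applies there.

**Proof.** Let $\Pi:U\to M$ be a continuous retraction of an open neighborhood $U$ of $M$ (tubular neighborhood). Choose $\rho>0$ such that $K_\rho:=\{y:\operatorname{dist}(y,K)\le\rho\}\subset U$. The set $K_\rho$ is compact. The choices of $U,\Pi,\rho$ depend only on $M,K$.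

**Step 1: extension by averages.** Let $P=e_{m+1}\in\mathbb S^m$, let $\sigma:\mathbb S^m\setminus\{P\}\to\mathbb R^m$ be the stereographic projection, and $g=F\circ\sigma^{-1}$. Then $g$ is continuous on $\mathbb R^m\cup\{\infty\}$ with $g(\infty)=F(P)$, it is in $W^{1,m}_{loc}(\mathbb R^m)$, and by conformal invariance $\int_{\mathbb R^m}|Dg|^m=\int_{\mathbb S^m}|DF|^m\le\Lambda$. Let $0\le\eta\in C_c^\infty(B_1)$ with $\int\eta=1$, fixed depending on $m$, and put
$$G(x,r)=\int_{\mathbb R^m}r^{-m}\eta\Big(\frac{y-x}r\Big)g(y)\,dy\quad\text{on }H,\qquad G(x,0)=g(x),\qquad G(\infty)=g(\infty).$$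
We check that $G$ is continuous on $\overline H=(\mathbb R^m\times[0,\infty))\cup\{\infty\}$. At $(x,0)$ this follows from $|G(x',r)-g(x)|\le\sup_{B_r(x')}|g-g(x)|$ for $r>0$ and the continuity of $g$. At $\infty$, given $\varepsilon>0$ choose $R_0$ with $|g-g(\infty)|<\varepsilon$ off $B_{R_0}(0)$. Then for $r>0$
$$|G(x,r)-g(\infty)|\le\varepsilon+C\sup|g|\,\frac{|B_r(x)\cap B_{R_0}(0)|}{|B_r|}.$$
The quotient is at most $(R_0/r)^m$, and it is $0$ if $|x|\ge R_0+r$. So given $r_1>0$, if $|x|+r\ge R_0+2r_1$, then either $r\ge r_1$ and the quotient is at most $(R_0/r_1)^m$, or $r<r_1$, $|x|> R_0+r$, and the quotient is $0$. Hence it tends to $0$ as $|x|+r\to\infty$.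

**Step 2: Lipschitz bound.** Differentiating the kernel, $\partial_x$ produces $-r^{-m-1}(\nabla\eta)(w)$ and $\partial_r$ produces $-r^{-m-1}(m\eta(w)+w\cdot\nabla\eta(w))$ with $w=(y-x)/r$. Integrating in $y$, $|DG(x,r)|\le C\sup_{y\in K}|y|/r$. So $G$ is $L$-Lipschitz for the hyperbolic metric on $H$, with $L=L(m,K)$.

**Step 3: the bad set has bounded volume.** For $y\in B_r(x)$ we have $g(y)\in K$, so
$$\operatorname{dist}(G(x,r),K)\le|G(x,r)-g(y)|\le\frac C{|B_r|}\int_{B_r(x)}|g(y')-g(y)|\,dy' .$$
Average over $y\in B_r(x)$, compare $g(y)$ and $g(y')$ with the mean of $g$ on $B_r(x)$, and use the $L^1$ Poincaré inequality: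
$$\operatorname{dist}(G(x,r),K)\le\frac{C_2\,r}{|B_r|}\int_{B_r(x)}|Dg|\le C_2\,r\,\mathcal M(x),$$
where $\mathcal M(x)=\sup_{r>0}|B_r|^{-1}\int_{B_r(x)}|Dg|$ is the maximal function of $|Dg|$. So the set $A':=\{\operatorname{dist}(G,K)\ge\rho/2\}\cap H$ contains only points with $\mathcal M(x)>0$ and $r\ge\rho/(2C_2\mathcal M(x))$. Since $m>1$, the maximal theorem in $L^m$ gives
$$\operatorname{vol}_{\rm hyp}(A')\le\int_{\mathbb R^m}\int_{\rho/(2C_2\mathcal M(x))}^\infty\frac{dr}{r^{m+1}}\,dx=\frac1m\Big(\frac{2C_2}\rho\Big)^m\int_{\mathbb R^m}\mathcal M^m\le C_3\rho^{-m}\Lambda .$$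

**Step 4: covering by boundedly many balls.** Let $A=\{\operatorname{dist}(G,K)\ge\rho\}$. It is closed in the compact space $\overline H$, and it does not meet $\overline H\setminus H$, where $G\in K$. So $A$ is a compact subset of $H$. Let $\delta=\rho/(2L+2)$ and let $\{p_i\}$ be a maximal subset of $A$ with mutual hyperbolic distances at least $2\delta$. The open balls $B(p_i,\delta)$ are disjoint, and they are contained in $A'$, because $G$ changes by at most $L\delta\le\rho/2$ on them. All hyperbolic balls of radius $\delta$ have the same volume, so by Step 3 the number of the $p_i$ is at most some $k_0$ depending only on $m,K,\rho,\Lambda$. By maximality the open balls $B(p_i,2\delta)$ cover $A$.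

**Step 5: making the balls disjoint.** Start with the closed balls $\overline B(p_i,2\delta)$. Whenever two closed balls of the family, with centers $c,c'$ and radii $s,s'$, intersect, we have $d(c,c')\le s+s'$ for the hyperbolic distance $d$. Choose $c''$ on the geodesic segment $cc'$ with $d(c,c'')\le s'$ and $d(c',c'')\le s$. By the triangle inequality the ball of radius $s+s'$ about $c''$ contains both balls, the open one both open balls and the closed one both closed balls. Replace the two balls by it. The sum of the radii is unchanged and the number of balls drops. After finitely many steps we have disjoint closed hyperbolic balls $D_1',\dots,D_l'\subset H$, $l\le k_0$, whose radii satisfy $R_j\le R:=2\delta k_0$ and whose interiors cover $A$.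

**Step 6: back to the unit ball.** The inversion $J(y)=P+2(y-P)/|y-P|^2$ satisfies $J=J^{-1}$. For $y\in\mathbb S^m$ we have $|y-P|^2=2(1-y_{m+1})$, so $J(y)=P+(y-P)/(1-y_{m+1})$, which is $(\sigma(y),0)$. So $J$ maps $\mathbb S^m\setminus\{P\}$ onto $\mathbb R^m\times\{0\}$ by $\sigma$. As $J(0)=-P$, it maps $\mathbb B^{m+1}$ onto the lower half-space. Hence $\kappa(x,r):=J(x,-r)$, $\kappa(\infty):=P$, is a homeomorphism $\overline H\to\overline{\mathbb B}^{m+1}$ that extends $\sigma^{-1}$. Being Möbius, it is a hyperbolic isometry of $H$ onto the ball model. Put $D_j=\kappa(D_j')$; these are disjoint closed Euclidean balls in $\mathbb B^{m+1}$. Off $\bigcup\operatorname{int}D_j'$ we are outside $A$, so $G\in K_\rho\subset U$. Thus $\Psi:=\Pi\circ G\circ\kappa^{-1}$ is defined and continuous on $W$, and $\Psi|_{\mathbb S^m}=\Pi\circ F=F$.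

**Step 7: finitely many bubbles.** Let $\tau_j$ be an orientation-preserving hyperbolic isometry of the ball taking $0$ to the hyperbolic center of $D_j$, and let $e_j(\vartheta)=\tau_j(s_j\vartheta)$, where $s_j$ is the Euclidean radius of the hyperbolic ball of radius $R_j$ about $0$. This is an orientation-preserving diffeomorphism $\mathbb S^m\to\partial D_j$. It is Lipschitz with constant $\sinh R_j\le\sinh R$ from $\mathbb S^m$ to hyperbolic space. So $G\circ\kappa^{-1}\circ e_j:\mathbb S^m\to K_\rho$ is $L\sinh R$-Lipschitz; the values are in $K_\rho$ because $\partial D_j'$ does not meet $A$. By Arzelà–Ascoli the $L\sinh R$-Lipschitz maps $\mathbb S^m\to K_\rho$ form a compact set in $\mathcal C^0$. As $\Pi$ is uniformly continuous on $K_\rho$, composition with $\Pi$ is continuous on this set, and the image is compact in $\mathcal C(\mathbb S^m,M)$. Homotopy classes are open in $\mathcal C(\mathbb S^m,M)$: if $h'$ is uniformly close to $h$, the straight segments from $h$ to $h'$ stay in $U$, and $\Pi$ of the straight-line homotopy joins them in $M$. So the compact image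 meets finitely many classes. Let $\mathcal G$ consist of representatives. $\square$

## 8. The class on the outer sphere is the sum of the classes on the inner spheres

**Lemma 10.** Let $m\ge2$, let $W,e_j$ be as in Proposition 9, let $X$ be simply connected, and let $\Psi:W\to X$ be continuous. Then $[\Psi|_{\mathbb S^m}]=\sum_j[\Psi\circ e_j]$ in $\pi_m(X)$ (the sum is $0$ if $l=0$).

**Proof.** **Step 1: $W$ is $(m-1)$-connected.** This is needed for the Hurewicz theorem. Let $c_j$ be the Euclidean center of $D_j$. Radial projection onto $\mathbb S^m$ outside $\mathbb B^{m+1}$ and onto $\partial D_j$ inside $D_j$ defines a retraction $\mathbb R^{m+1}\setminus\{c_1,\dots,c_l\}\to W$. Let $u:\mathbb S^i\to W$, $0\le i\le m-1$. Extend it to a continuous $v:\overline{\mathbb B}^{i+1}\to\mathbb R^{m+1}$ and approximate $v$ uniformly by a smooth $v'$. Since $i+1<m+1$, the image of $v'$ is a null set, so after an arbitrarily small translation $v'$ avoids all $c_j$. As $u(\mathbb S^i)\subset W$ has positive distance from the $c_j$, the straight-line homotopy from $u$ to $v'|_{\mathbb S^i}$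 avoids the $c_j$ too, if $v'$ is close enough to $v$. And $v'|_{\mathbb S^i}$ extends over the ball by $v'$. So $u$ is null-homotopic in $\mathbb R^{m+1}\setminus\{c_j\}$, and applying the retraction, in $W$.

**Step 2: homology.** Since $m\ge2$, $W$ is simply connected, and the Hurewicz theorem gives $\pi_m(W)\cong H_m(W)$. As $W$ is a compact oriented manifold with boundary, the boundary of its relative fundamental class is $0$ in $H_m(W)$, that is, $[\mathbb S^m]=\sum_j(e_j)_*[\mathbb S^m]$. So the inclusion $\mathbb S^m\to W$ equals $\sum_j[e_j]$ in $\pi_m(W)$. Apply the homomorphism $\Psi_*:\pi_m(W)\to\pi_m(X)$. $\square$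

It is the simple connectedness of $X$ that makes the right side meaningful without choosing paths between the spheres $\partial D_j$.

## 9. Proof of Theorems 2 and 3

Let $f$ satisfy (H1) and (H2). Since $\mathcal N$ has finitely many components and $f(\mathbb S^m)$ lies in one of them, we may take $\mathcal N$ connected.

**Step 1: one compact set for all lifts.** Fix $o\in\tilde{\mathcal N}$ and $x_0\in\mathbb S^m$. Lifting a minimizing geodesic from $p(o)$ to $f(x_0)$, starting at $o$, we find a point over $f(x_0)$ at distance at most $\operatorname{diam}\mathcal N$ from $o$. Choose the lift $\tilde f$ with $\tilde f(x_0)$ equal to it. By Lemma 1, $\tilde f(\mathbb S^m)$ lies in $K_0=\overline B(o,\operatorname{diam}\mathcal N+Cb)$. As $\tilde{\mathcal N}$ is complete, $K_0$ is compact (Hopf–Rinow), and it depends only on $\mathcal N,m,b$.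

**Step 2: energy upstairs.** To apply Proposition 9 we need a submanifold of a Euclidean space. Let $\iota:\tilde{\mathcal N}\to\mathbb R^n$ be a smooth embedding with closed image (Whitney), $M=\iota(\tilde{\mathcal N})$, $K=\iota(K_0)$, $F=\iota\circ\tilde f$. Locally on $\mathbb S^m$ we have $F=\iota\circ s\circ\pi_{\mathcal N}\circ f$, where $s$ is a local inverse of $p$ (an isometry) and $\pi_{\mathcal N}$ is the nearest-point projection, whose differential at points of $\mathcal N$ is an orthogonal projection. So $F$ is locally a smooth function of the continuous map $f$. By the chain rule $|DF|\le\max_{K_0}\|d\iota\|\,|Df|$ almost everywhere. Hence $F\in W^{1,m}$ and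
$$\int_{\mathbb S^m}|DF|^m\le\big(\max_{K_0}\|d\iota\|\big)^ma=:\Lambda .$$

**Step 3: finitely many sums.** By Proposition 9, and by Lemma 10 with $X=M$ simply connected, $[F]\in\pi_m(M)$ is a sum of at most $k_0$ elements of the finite set $\{[h]:h\in\mathcal G\}$, where $k_0$ and $\mathcal G$ depend only on $\mathcal N,m,a,b$. There are finitely many such sums. As $\iota$ is a homeomorphism onto $M$, $[\tilde f]$ lies in a fixed finite subset of $\pi_m(\tilde{\mathcal N})$.

**Step 4: projection.** If $\tilde f$ and $\tilde f'$ are homotopic in $\tilde{\mathcal N}$, then $f=p\circ\tilde f$ and $f'=p\circ\tilde f'$ are freely homotopic. So $f$ lies in one of finitely many free homotopy classes. This proves the first claim of Theorem 3. Its last claim follows by Lemma 8, and Theorem 2 by Lemma 7. $\square$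

**Remark 11 (finite fundamental group).** If $\Gamma$ is finite, $\tilde{\mathcal N}$ is compact, and we may take $K=M$ in Step 2. Then (H2) is not needed.

**Remark 12 (boundary).** Suppose that $\mathcal N$ is compact with boundary. Let $\mathcal N'$ be its double, embedded in some $\mathbb R^{\nu'}$, and $j:\mathcal N\to\mathcal N'$ the inclusion; the folding map $\mathcal N'\to\mathcal N$ is a continuous left inverse of $j$. Extending $j$ to a $C^1$ map $\mathbb R^\nu\to\mathbb R^{\nu'}$ with bounded derivative, we get $j\circ f\in\mathcal C\cap W^{1,1}$ and $|D(j\circ f)|\le C_{\mathcal N}|Df|$. So (H1) and (H2) hold for $j\circ f$ with larger constants, and Theorem 3 applies to $j\circ f$. If $j\circ f$ and $j\circ f'$ are homotopic in $\mathcal N'$, folding gives a homotopy from $f$ to $f'$ in $\mathcal N$. Lemmas 7 and 8 do not use the absence of boundary. Hence Theorems 2 and 3 hold also for compact manifolds with boundary.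

## 10. The equivalence in Theorem 4

Recall from (3) that free homotopy classes of maps $\mathbb S^m\to\mathcal N$ correspond to $\Gamma$-orbits in $\pi_m(\tilde{\mathcal N})$.

### Condition (b) implies (a$_q$) and (a$'_k$)

**Step 1: both bounds control the conformal energy.** For (a$_q$) let $g=|Df|$. By monotonicity $g^*(t)^q\,\frac mq\,t^{q/m}=g^*(t)^q\int_0^ts^{q/m-1}\,ds\le\lambda^q$, so $t^{1/m}g^*(t)\le(q/m)^{1/q}\lambda$. Since $q\le m$,
$$\int g^m=\int_0^\infty\big(t^{1/m}g^*\big)^m\frac{dt}t\le C_q\lambda^{m-q}\int_0^\infty\big(t^{1/m}g^*\big)^q\frac{dt}t\le C_q\lambda^m .$$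
For (a$'_k$), (4) with $s=m/k$ gives $\|f\|_{W^{k,m/k}}\le C(\lambda^{k/m}+C_{\mathcal N})$, and applying $W^{k-1,m/k}\subset L^m$ to the first derivatives in charts bounds $\|Df\|_{L^m}$.

**Step 2: decomposition downstairs.** This is the first approach of Section 3, which is completed by (b). Apply Proposition 9 with $M=K=\mathcal N$ and $F=f$, obtaining $\Psi:W\to\mathcal N$. As $W$ is simply connected (Step 1 of Lemma 10), $\Psi$ lifts to $\tilde\Psi:W\to\tilde{\mathcal N}$, and $\tilde\Psi|_{\mathbb S^m}$ is a lift of $f$. By Lemma 10, $[\tilde\Psi|_{\mathbb S^m}]=\sum_{j\le l}[\tilde\Psi\circ e_j]$. Fix a lift of each $h\in\mathcal G$. Since $\Psi\circ e_j$ is freely homotopic to some $h\in\mathcal G$, lifting the homotopy shows $[\tilde\Psi\circ e_j]=\gamma_j\alpha_j$, where $\alpha_j$ is the class of the fixed lift of $h$ and $\gamma_j\in\Gamma$. So the free class of $f$ is the orbit of $\sum_{j\le l}\gamma_j\alpha_j$ with $l\le k_0$. There are finitely many tuples $(\alpha_1,\dots,\alpha_l)$, and by (b) each yields finitely many orbits.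

### If (b) fails, then (a$_q$) and (a$'_k$) fail

Let $\alpha_1,\dots,\alpha_n$ violate (b). We realize all sums $\sum_i\gamma_i\alpha_i$ with one bound, by joining bubbles through the necks of Section 1.

**Step 1: construction.** Fix $\tilde\beta\in\tilde{\mathcal N}$. Let $\tilde\varphi_i:\mathbb R^m\to\tilde{\mathcal N}$ be smooth, equal to $\tilde\beta$ off $B_{1/2}$, and representing $\alpha_i$. Such maps exist: a continuous representative on $\mathbb R^m\cup\{\infty\}$ may be deformed to be $\tilde\beta$ off $B_{1/4}$; then embed $\tilde{\mathcal N}$ as a closed submanifold of $\mathbb R^n$, mollify at a small scale, and apply a smooth tubular retraction. Fix $a_1,\dots,a_n\in\mathbb R^m$ such that the balls $B_2(a_i)$ are disjoint. Given $\gamma_1,\dots,\gamma_n\in\Gamma$, let $\tilde c_i:[0,1]\to\tilde{\mathcal N}$ be a smooth path from $\tilde\beta$ to $\gamma_i\tilde\beta$. With $\varepsilon,\ell,T$ as in (2), put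
$$\tilde f(a_i+z)=\begin{cases}\gamma_i\tilde\varphi_i(z/\varepsilon)&|z|\le\varepsilon,\\ \tilde c_i(T(z))&\varepsilon\le|z|\le1,\end{cases}\qquad\tilde f=\tilde\beta\ \text{elsewhere},\qquad f=p\circ\tilde f .$$
Near $|z|=\varepsilon$ both formulas give $\gamma_i\tilde\beta$, since $T=1$ for $\varepsilon\le|z|\le\varepsilon^{3/4}$; near $|z|=1$ the value is $\tilde\beta$, since $T=0$ for $|z|\ge\varepsilon^{1/4}$. So $\tilde f$ and $f$ are smooth, and they are constant outside a fixed compact set. Via stereographic projection they induce smooth maps on $\mathbb S^m$.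

**Step 2: the class is $\sum_i\gamma_i\alpha_i$.** The map $\tilde f$ is $\tilde\beta$ off $\bigcup B_1(a_i)$, so it factors through the map $\mathbb S^m\to\bigvee_i\mathbb S^m$ that collapses the complement of the balls $B_1(a_i)$. By the Hurewicz theorem (the wedge is $(m-1)$-connected and $m\ge2$), this collapsing map is the sum of the inclusions of the $n$ spheres, since each component has degree one. So $[\tilde f]$ is the sum over $i$ of the classes of the maps equal to $\tilde f$ on $B_1(a_i)$ and to $\tilde\beta$ elsewhere. In the $i$-th of these, replace $\tilde c_i(T)$ by $\tilde c_i(\max(T,s))$ and the outer constant $\tilde\beta=\tilde c_i(0)$ by $\tilde c_i(s)$, $0\le s\le1$. This is continuous, because at $|z|=\varepsilon$ we have $T=1$ and at $|z|=1$ we have $T=0$. At $s=1$ we get $\gamma_i\tilde\varphi_i(z/\varepsilon)$ inside $B_\varepsilon(a_i)$ and $\gamma_i\tilde\beta$ outside, of class $\gamma_i\alpha_i$. So the free class of $f$ is the orbit of $\sum_i\gamma_i\alpha_i$.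

**Step 3: bounds for the bubbles.** Write $\varphi_i=p\circ\tilde\varphi_i$, $c_i=p\circ\tilde c_i$. On $|z|\le\varepsilon$ we have $f(a_i+z)=\varphi_i(z/\varepsilon)$, because $p\circ\gamma_i=p$. If $g_\varepsilon(z)=\varepsilon^{-1}g(z/\varepsilon)$, then $t^{1/m}g_\varepsilon^*(t)=(t\varepsilon^{-m})^{1/m}g^*(t\varepsilon^{-m})$. So the contributions $\|D\varphi_i\|_{L^{m,q}}$ and, by substitution, $\int|D^j\varphi_i|^{m/j}$, $1\le j\le k$, are independent of $\varepsilon$ and of the $\gamma_i$.

**Step 4: bounds for the necks.** Since $\ell\ge1$, and since the $j$-th derivatives of $\log\frac1{|z|}$ are $O(|z|^{-j})$, the chain rule gives $|D^jT|\le C_j\ell^{-1}|z|^{-j}$ and then $|D^j(c_i\circ T)|\le C_{c_i,j}\,\ell^{-1}|z|^{-j}$ on $\varepsilon\le|z|\le1$, for $j\ge1$. Therefore, for $1\le j<m$,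
$$\int_{\varepsilon\le|z|\le1}|D^j(c_i\circ T)|^{m/j}\le C_{c_i}\,\ell^{-m/j}\int_{\varepsilon\le|z|\le1}|z|^{-m}\,dz\le C'_{c_i}\,\ell^{1-m/j}\longrightarrow0\qquad(\varepsilon\to0).$$
Here $j<m$ is used: for $j=m$ the power of $\ell$ would be $0$. For the Lorentz norm, $\ell^{-1}|z|^{-1}1_{\varepsilon\le|z|\le1}\le\ell^{-1}\min(|z|^{-1},\varepsilon^{-1})1_{|z|\le1}$, which is radially decreasing, so the rearrangement is at most $C\ell^{-1}\min(t^{-1/m},\varepsilon^{-1})1_{t\le C}$. Splitting the integral at $t=\varepsilon^m$, its $L^{m,q}$ quasi-norm is at most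
$$C\,\ell^{-1}\Big(\int_0^{\varepsilon^m}\big(t^{1/m}\varepsilon^{-1}\big)^q\frac{dt}t+\int_{\varepsilon^m}^{\max(C,\varepsilon^m)}\frac{dt}t\Big)^{1/q}\le C_q\,\ell^{-1}(\ell+1)^{1/q}\longrightarrow0,$$
because $q>1$. Choosing $\varepsilon$ small depending on the $c_i$, all these terms are at most $1$.

**Step 5: one bound for all $(\gamma_i)$.** Since $(g+h)^*(t)\le g^*(t/2)+h^*(t/2)$, the $L^{m,q}$ quasi-norm of a sum of $2n$ functions is bounded by a constant depending on $m,q,n$ times the sum of the quasi-norms. So $\|Df\|_{L^{m,q}(\mathbb R^m)}$ and $\int_{\mathbb R^m}|D^jf|^{m/j}$, $1\le j\le k$, are bounded by a constant depending only on $m,q,k,n$ and the $\varphi_i$. Since $f$ is constant off a fixed bounded set, on which stereographic projection has bounded distortion, passing to $\mathbb S^m$ changes these by bounded factors and adds to $D^kf$ only terms linear in $D^jf$, $1\le j<k$. These are controlled in $L^{m/k}$ by Hölder's inequality on a bounded set through $\|D^jf\|_{L^{m/j}}$, as $m/j\ge m/k$. Thus one bound $\lambda$ is compatible with all choices of $(\gamma_i)$,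 that is, with infinitely many free homotopy classes. So (a$_q$) and (a$'_k$) fail. $\square$

### The manifold $(\mathbb S^1\times\mathbb S^{2m-1})\#(\mathbb S^m\times\mathbb S^m)$

Let $m\ge2$ and let $\mathcal N$ be this manifold, of dimension $2m\ge4$.

**Step 1: the covering.** By van Kampen $\pi_1(\mathcal N)=\mathbb Z=\langle t\rangle$, since the connecting sphere $\mathbb S^{2m-1}$ and $\mathbb S^m\times\mathbb S^m$ minus a ball are simply connected and removing a ball from $\mathbb S^1\times\mathbb S^{2m-1}$ does not change $\pi_1$. In $\mathbb R\times\mathbb S^{2m-1}$ take disjoint open balls, indexed by $\mathbb Z$ and permuted by the shift $t$, and let $X$ be the complement. Replace the balls by copies $Y_k$, $k\in\mathbb Z$, of $\mathbb S^m\times\mathbb S^m$ minus an open ball. The result covers $\mathcal N$ with deck group $\langle t\rangle$. It is simply connected, since $X$, the $Y_k$ and the connecting spheres are, and a loop meets only finitely many $Y_k$. So it is $\tilde{\mathcal N}$.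

**Step 2: $H_i(X)=0$ for $1\le i\le2m-2$.** Glue the balls back. In the Mayer–Vietoris sequence of $\mathbb R\times\mathbb S^{2m-1}$, decomposed into $X$ and the balls, the intersection is a disjoint union of spheres $\mathbb S^{2m-1}$ (up to thickening), whose $H_i$ vanishes for $1\le i\le2m-2$. So $H_i(X)$ injects into $H_i(\mathbb R\times\mathbb S^{2m-1})=0$.

**Step 3: $H_m(\tilde{\mathcal N})$.** Decompose $\tilde{\mathcal N}$ into $X$ and the $Y_k$, with intersection a disjoint union of spheres $\mathbb S^{2m-1}$. Here $H_i(\mathbb S^{2m-1})=0$ for $i=m$ (as $m<2m-1$) and for $i=m-1\ge1$, and $H_m(X)=0$ by Step 2, since $m\le2m-2$. So Mayer–Vietoris gives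
$$H_m(\tilde{\mathcal N})=\bigoplus_{k\in\mathbb Z}H_m(Y_k)\cong\mathbb Z[t,t^{-1}]^2,$$
with $t$ acting by multiplication: $H_m(Y_k)=\mathbb Z^2$ is generated by the two factor spheres, and the shift carries those of $Y_k$ to those of $Y_{k+1}$.

**Step 4: infinitely many orbits.** Let $\alpha\in\pi_m(\tilde{\mathcal N})$ be the class of the first factor sphere in $Y_0$. Its Hurewicz image is $(1,0)$. The Hurewicz map is $\Gamma$-equivariant, so for $k\ge1$ the element $\alpha+t^k\alpha$ has Hurewicz image $(1+t^k,0)$. Suppose that $\alpha+t^k\alpha$ and $\alpha+t^{k'}\alpha$, with $k,k'\ge1$, lie in the same orbit. Then $t^j(1+t^k)=1+t^{k'}$ for some $j\in\mathbb Z$. Comparing lowest exponents gives $j=0$, and hence $k=k'$. So the classes $\alpha+t^k\alpha$, $k\ge1$, lie in pairwise different $\Gamma$-orbits, and (b) fails with $n=2$ and $\alpha_1=\alpha_2=\alpha$. $\square$
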